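\title{A sheaf of anima on profinite sets that is not a hypersheaf}

\begin{abstract}
We show in ZFC that for every strong limit cardinal $\kappa>\beth_\omega$ there is a sheaf of anima on the site of $\kappa$-small profinite sets, with finite jointly surjective families as covers, that is contractible on every extremally disconnected set but is not contractible. Such a sheaf is not a hypersheaf. The proof combines an invariant that detects classes surviving sheafification with a suspension construction for profinite sets, which raises the degree of a cohomology class by one at the cost of one cardinal exponential. The cutoff $\kappa=\beth_\omega$ is not treated.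
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathrm{ProFin}$ be the category of profinite sets, that is, of totally disconnected compact Hausdorff spaces, with the Grothendieck topology generated by finite families of jointly surjective maps. This category is large, so one fixes a cutoff. As is standard in condensed mathematics, the cutoff is an uncountable strong limit cardinal $\kappa$ (strong limit means that $2^\lambda<\kappa$ whenever $\lambda<\kappa$), and $\mathrm{ProFin}_\kappa$ is the site of $\kappa$-small profinite sets, those of cardinality less than $\kappa$. Sheaves of sets on $\mathrm{ProFin}_\kappa$ are the $\kappa$-condensed sets, and the category of all condensed sets is the union of these categories along compatible fully faithful embeddings.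

A \emph{sheaf of anima} ($\infty$-groupoids) on $\mathrm{ProFin}_\kappa$ is a functor $\mathcal F\colon\mathrm{ProFin}_\kappa^{\mathrm{op}}\to\mathrm{Ani}$ such that $\mathcal F(S)\to\lim_{(T\to S)\in R}\mathcal F(T)$ is an equivalence for every covering sieve $R$ of every object $S$. It is a \emph{hypersheaf} if it also satisfies descent along all hypercovers. Equivalently, $\mathcal F$ is local with respect to the $\infty$-connective morphisms of sheaves: $\operatorname{Map}(\mathcal Y,\mathcal F)\to\operatorname{Map}(\mathcal X,\mathcal F)$ is an equivalence whenever $\mathcal X\to\mathcal Y$ induces isomorphisms on the sheafified $\pi_0$ and on the sheafified $\pi_n$ at all local base points. Thus hypersheaves are the sheaves for which Whitehead's theorem holds: they do not see the difference between two sheaves with the same homotopy sheaves. In condensed mathematics one usually works with hypersheaves; for instance, the derived $\infty$-category $D(\mathrm{CondAb})$ of condensed abelian groups corresponds to hypersheaves. The following question comes from \cite{Scholze}.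

\begin{quote}
\emph{Are all sheaves of anima on $\mathrm{ProFin}$ hypersheaves? That is, is it true for every uncountable strong limit cardinal $\kappa$ that every sheaf of anima on $\mathrm{ProFin}_\kappa$ is a hypersheaf?}
\end{quote}

There is a reason to hope so. The site has many projective objects: every cover of an extremally disconnected profinite set $E$ splits, and every profinite set $S$ is covered by such an $E$. A sheaf of sets $G$ with $G(E)=*$ for all such $E$ has at most one section over $S$, because $G(S)\to G(E)$ is injective. One degree higher, descent expresses $\mathcal F(S)$ through $\mathcal F(E)$ and the values on the fiber products $E\times_SE,\dots$, which have no reason to be extremally disconnected. Covering these in turn moves the problem up one homotopical degree at a time. If the homotopy is bounded above this process stops (Proposition~\ref{prop:bounded} is the linear form of this statement). The point of this paper is that in general it does not stop.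

\subsection{Results}

Recall that $\beth_0=\aleph_0$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, with suprema at limit ordinals; $\beth_\omega$ is the smallest uncountable strong limit cardinal.

\begin{theorem}\label{thm:anima}
For every strong limit cardinal $\kappa>\beth_\omega$ there is, in ZFC, a sheaf of anima on $\mathrm{ProFin}_\kappa$ that is contractible on every extremally disconnected object but is not contractible, and hence is not a hypersheaf. In particular, the assertion ``for every uncountable strong limit cardinal $\kappa$, every sheaf of anima on $\mathrm{ProFin}_\kappa$ is a hypersheaf'' is false.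
\end{theorem}

An example of such a cutoff is $\kappa=\beth_{\omega\cdot2}$. The case $\kappa=\beth_\omega$ is not treated, and nothing is claimed about it.

The sheaf is obtained from a linear object. For the rest of the paper, $\kappa$ is a strong limit cardinal with $\kappa>\beth_\omega$, $\mathcal C$ is a small skeleton of $\mathrm{ProFin}_\kappa$, $\mathcal E$ is the set of extremally disconnected objects of $\mathcal C$, $k$ is a nonzero commutative ring (for example $\mathbb Z$), and $D(k)$ is its derived $\infty$-category. For a surjection $T'\to T$ we write $T'_\bullet$ for its \v{C}ech nerve, with $T'_n=T'\times_T\dots\times_TT'$ ($n+1$ factors), and we say that a functor $F$ on $\mathcal C^{\mathrm{op}}$ has \emph{\v{C}ech descent} if $F(T)\to\operatorname{Tot}F(T'_\bullet)$ is an equivalence for every surjection $T'\to T$ in $\mathcal C$.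

\begin{theorem}\label{thm:linear}
There is a functor $F\colon\mathcal C^{\mathrm{op}}\to D(k)$ that preserves finite products, has \v{C}ech descent, satisfies $F(E)=0$ for every $E\in\mathcal E$, and has $H_0(F(S_0))\neq0$ for some $S_0\in\mathcal C$.
\end{theorem}

\subsection{Outline of the proof}

It is easy to write down functors $N$ that preserve finite products and vanish on $\mathcal E$. The difficulty is that forcing \v{C}ech descent is a transfinite process, which may kill every class of $N$. The proof has three parts.

\emph{Detection} (Section~\ref{sec:detect}). A commutative square of profinite sets with two extremally disconnected corners gives, for $N$ vanishing on $\mathcal E$, a map $\delta\colon N(S)\to\Omega N(S')$. Along an infinite chain of such squares we form $\Psi(N)=\operatorname{colim}_j\Omega^jN(S_j)$. For $N$ that preserves finite products and vanishes on $\mathcal E$, forcing descent does not change $\Psi(N)$. So a class of such an $N$ that is not killed by any finite composite of the maps $\delta$ survives.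

\emph{Suspension} (Sections~\ref{sec:susp}--\ref{sec:start}). We construct, for each $n\geq1$, a tower of $n$ such squares that carries a nonzero class in $H^1$ of a profinite set to a nonzero class in $H^{n+1}$ of another. The length of a tower is paid for by the size of its first space.

\emph{Product modulo sum} (Section~\ref{sec:assembly}). The finite towers are combined into one infinite chain, and their cohomology theories into one functor $N=\prod_nR_n/\bigoplus_nR_n$, which vanishes on $\mathcal E$ and forgets that each single tower is finite.

Section~\ref{sec:background} collects the background, and Section~\ref{sec:model} shows one suspension by hand, together with the obstruction to repeating it.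

\section{Background}\label{sec:background}

\subsection{Boolean algebras and profinite sets}

Cardinals are initial ordinals, $\omega=\aleph_0$, and $2=\{0,1\}$, which we also regard as the group $\mathbb Z/2$. For a Boolean algebra $A$, the Stone space $\operatorname{Spec}A$ is the set of ultrafilters on $A$, and its clopen subsets are the sets $\widehat a=\{x:a\in x\}$, $a\in A$. A homomorphism $h\colon A\to A'$ induces the map $\operatorname{Spec}h\colon x\mapsto h^{-1}(x)$, called dual to $h$, and the preimage of $\widehat a$ is $\widehat{h(a)}$. Stone duality says that this is an anti-equivalence between Boolean algebras and profinite sets. Injective homomorphisms give surjections; surjective ones give closed embeddings, with $\operatorname{Spec}(A/\mathfrak n)$ the set of ultrafilters disjoint from the ideal $\mathfrak n$; finite products give disjoint unions; and $|\operatorname{Spec}A|\le2^{|A|}$. In particular $\operatorname{Spec}A$ is $\kappa$-small if $|A|<\kappa$. We treat every $\kappa$-small profinite set as an object of $\mathcal C$; this category has finite limits and finite disjoint unions and contains the closed subsets of its objects.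 We write $a\triangle b$ for the symmetric difference and $[a]$ for the class of $a$ modulo an ideal, so $[a]=[b]$ in $A/\mathfrak n$ if and only if $a\triangle b\in\mathfrak n$.

A Boolean algebra is \emph{complete} if all subsets have suprema (and hence infima); then $a\wedge\bigvee_ib_i=\bigvee_i(a\wedge b_i)$. A profinite set is \emph{extremally disconnected} if the closure of every open subset is open. We use the following standard facts. The Stone space of a complete Boolean algebra is extremally disconnected. Clopen subsets of extremally disconnected sets are extremally disconnected. By Gleason's theorem, extremally disconnected sets are projective among profinite sets: every map $E\to T$ lifts along every surjection $T'\to T$. For a set $X$ let $\beta X=\operatorname{Spec}P(X)$, with $P(X)$ the power set. Every $S\in\mathcal C$ receives the surjection $\beta(S_{\mathrm{disc}})\to S$ dual to the inclusion of the clopen subsets of $S$ into $P(S)$, and $\beta(S_{\mathrm{disc}})\in\mathcal E$ because $2^{2^{|S|}}<\kappa$.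

\subsection{The derived category}

We grade homologically and write $X[-j]=\Omega^jX$, so $H_i(X[-j])=H_{i+j}(X)$, and $H^i=H_{-i}$. An object of $D(k)$ is \emph{discrete} if its homology is concentrated in degree $0$. Homology commutes with direct sums, products and filtered colimits in $D(k)$. The functor $\Omega^\infty\colon D(k)\to\mathrm{Ani}$ preserves limits and $\pi_0\Omega^\infty X=H_0(X)$. In a stable $\infty$-category, $\operatorname{map}(X,Y)$ is the mapping spectrum; its $i$-th homotopy group is the group of homotopy classes of maps $X[i]\to Y$.

\subsection{Sheaves and their cohomology}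

By \cite[Proposition~A.3.3.1]{Lurie}, a functor $\mathcal C^{\mathrm{op}}\to\mathrm{Ani}$ is a sheaf if and only if it preserves finite products (it sends $\emptyset$ to a point and $T\sqcup T'$ to the product of the values) and has \v{C}ech descent. For a functor $G$ with values in sets, \v{C}ech descent along $T'\to T$ says that $G(T)$ is the equalizer of $G(T')\rightrightarrows G(T'\times_TT')$. For example, the presheaf $\underline k$ of locally constant $k$-valued functions is a sheaf, because a surjection of compact Hausdorff spaces is a quotient map.

For $T\in\mathcal C$ let $k\langle T\rangle$ be the presheaf $S\mapsto k[\operatorname{Hom}(S,T)]$ of free modules, and let $k[T]$ be its sheafification. Then $\operatorname{Hom}(k[T],M)=M(T)$ for every sheaf $M$ of $k$-modules. Sheaves of $k$-modules on the small site $\mathcal C$ have injective resolutions. Fix one, $M\to I^\bullet$, and put $R\Gamma(S,M)=I^\bullet(S)$. This is a strict functor from $\mathcal C^{\mathrm{op}}$ to complexes, and $H^i(S,M)=H^i(I^\bullet(S))=\operatorname{Ext}^i(k[S],M)$.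

\begin{lemma}\label{lem:cohom}
\begin{enumerate}
\item[(a)] $R\Gamma(-,M)$ sends finite disjoint unions to products.
\item[(b)] $H^i(E,M)=0$ for $E\in\mathcal E$ and $i>0$.
\item[(c)] If $P\subset T$ is a closed subset, then $I^i(T)\to I^i(P)$ is surjective for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $I^i$ is a sheaf. (b) It suffices to show that $M\mapsto M(E)$ is exact. Let $M\to M''$ be an epimorphism and $y\in M''(E)$. There is a finite jointly surjective family $T_i\to E$ over whose members $y$ lifts to $M$; the lifts form a lift $x$ over $T=\bigsqcup_iT_i$. By projectivity the surjection $T\to E$ has a section $t$, and $t^*x\in M(E)$ lifts $y$. (c) The map $k\langle P\rangle\to k\langle T\rangle$ is injective and sheafification is exact, so $k[P]\to k[T]$ is a monomorphism. Apply $\operatorname{Hom}(-,I^i)$.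
\end{proof}

\subsection{Theorem~\ref{thm:linear} implies Theorem~\ref{thm:anima}}

Let $F$ be as in Theorem~\ref{thm:linear} and put $\mathcal F=\Omega^\infty F$. Since $\Omega^\infty$ preserves limits, $\mathcal F$ preserves finite products and has \v{C}ech descent, so it is a sheaf. It is contractible on $\mathcal E$, and $\pi_0\mathcal F(S_0)=H_0(F(S_0))\ne0$. Every object of $\mathcal C$ is covered by an object of $\mathcal E$, so $\mathcal F$ has sections locally, and every element of $\pi_n\mathcal F(S)$, at any base point, becomes trivial on a cover of $S$. Hence $\mathcal F\to*$ is $\infty$-connective. If $\mathcal F$ were a hypersheaf, then $\operatorname{Map}(*,\mathcal F)\to\operatorname{Map}(\mathcal F,\mathcal F)$ would be an equivalence, so the identity of $\mathcal F$ would factor through $*$, and $\pi_0\mathcal F(S_0)$ would be a point. This is a contradiction.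

\section{One suspension by hand}\label{sec:model}

\subsection{A counterexample is unbounded}

The following observation is not used later. It shows what a functor as in Theorem~\ref{thm:linear} must look like.

\begin{proposition}\label{prop:bounded}
Let $F\colon\mathcal C^{\mathrm{op}}\to D(k)$ have \v{C}ech descent and vanish on $\mathcal E$. If there is an integer $r$ with $H_i(F(S))=0$ for all $i>r$ and all $S\in\mathcal C$, then $F=0$.
\end{proposition}

\begin{proof}
Let $S\in\mathcal C$, choose a surjection $E\to S$ with $E\in\mathcal E$, and put $X^n=F(E_n)$. Then $F(S)=\lim_n\operatorname{Tot}_nX^\bullet$ is the limit of the partial totalizations. Here $\operatorname{Tot}_0X^\bullet=X^0=0$, and the fiber of $\operatorname{Tot}_n\to\operatorname{Tot}_{n-1}$ is a retract of $X^n[-n]$ (the normalized cochains), whose homology vanishes in degrees $>r-n$. Objects of $D(k)$ with homology vanishing in degrees $>r-1$ are closed under extensions and limits. So the hypothesis holds with $r-1$ in place of $r$, and by induction with every integer.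
\end{proof}

So a nonzero class in degree $0$ has to be supported by nonzero classes in higher and higher degrees on other profinite sets. In cohomological terms, we need a way to relate a class in $H^m$ of one space to a class in $H^{m-1}$ of another.

\subsection{The double along a closed subset}\label{subsec:double}

In topology this is done by suspension: glue two cones along their base. By Lemma~\ref{lem:cohom}(b), extremally disconnected sets can play the role of cones. Let $\varphi\colon B\to A$ be a surjection of Boolean algebras with $B$ complete and $|B|<\kappa$, so that $K=\operatorname{Spec}A$ is a closed subset of $E=\operatorname{Spec}B\in\mathcal E$. Let $D=\operatorname{Spec}(B\times_AB)$ be the \emph{double}: two copies of $E$ glued along $K$. For every sheaf of sets $G$ we have $G(D)=G(E)\times_{G(K)}G(E)$; this is a special case of Lemma~\ref{lem:glue} below.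

\begin{example}\label{ex:double}
Let $m\ge2$. We claim that $H^{m-1}(K,M)\neq0$ implies $H^m(D,M)\ne0$. Let $y\in I^{m-1}(K)$ be a cocycle. By Lemma~\ref{lem:cohom}(c) there is $e\in I^{m-1}(E)$ with $e|_K=y$. Then $de|_K=dy=0$, so $de$ on the first copy of $E$ and $0$ on the second glue to $x\in I^m(D)$, and $dx=0$ because $dx$ vanishes on both copies. Suppose that $x=dx'$. Let $e_1,e_2$ be the restrictions of $x'$ to the two copies, so $e_1|_K=e_2|_K$, $de_1=de$ and $de_2=0$. Then $e-e_1$ and $e_2$ are cocycles of degree $m-1\ge1$ on $E$, hence coboundaries by Lemma~\ref{lem:cohom}(b), and so $y=(e-e_1)|_K+e_2|_K$ is a coboundary.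
\end{example}

To repeat the construction one has to embed $D$ in an extremally disconnected set. This is a real restriction.

\begin{lemma}\label{lem:separation}
Let $\varphi\colon B\to A$ be surjective with $B$ complete, and let $(a_n)_{n<\omega}$ be pairwise disjoint elements of $A$. Then there is $c\in A$ with $a_n\le c$ for $n$ even and $a_n\wedge c=0$ for $n$ odd.
\end{lemma}

\begin{proof}
Choose $b_n$ with $\varphi(b_n)=a_n$ and put $b'_n=b_n\wedge\neg(b_0\vee\dots\vee b_{n-1})$. The $b'_n$ are pairwise disjoint and $\varphi(b'_n)=a_n$. Take $c=\varphi\big(\bigvee_{n\text{ even}}b'_n\big)$.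
\end{proof}

\begin{example}\label{ex:obstruction}
(a) Let $A_\omega$ be the algebra of finite and cofinite subsets of $\omega$; its Stone space is a convergent sequence with its limit. With $a_n=\{n\}$, the element $c$ would be the set of even numbers. So $A_\omega$ is not a quotient of a complete Boolean algebra.

(b) Let $B=P(\omega)$, let $x$ be a nonprincipal ultrafilter on $\omega$, and let $\varphi\colon B\to2$ be its indicator function, so that $K=\{x\}\subset\beta\omega$. The elements $a_{2n}=(\{n\},\emptyset)$ and $a_{2n+1}=(\emptyset,\{n\})$ lie in $B\times_2B$, and $c$ would be $(\omega,\emptyset)$, which does not. So the double of $\beta\omega$ along $\{x\}$ is not the Stone space of a quotient of a complete Boolean algebra.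
\end{example}

In (b) the cause is that $\ker\varphi$ contains the singletons but not their supremum. The remedy is to replace $\ker\varphi$ by a smaller ideal $\mathfrak n$ that is closed under small suprema. Then $P=\operatorname{Spec}(B/\mathfrak n)$ is larger than $K$, and before gluing we collapse $P$ onto $K$ by a retraction (Section~\ref{sec:susp}). We also need a condition on $A$ that produces such data and that passes, in weakened form, to the glued space (Section~\ref{sec:good}). First we explain how squares such as the one formed by $K$, the two copies of $E$, and $D$ are used.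

\section{Detecting classes that survive descent}\label{sec:detect}

\subsection{Localization}

An object $G$ of a stable $\infty$-category with all colimits is \emph{$\lambda$-compact}, for a regular cardinal $\lambda$, if $\operatorname{map}(G,-)$ preserves $\lambda$-filtered colimits; \emph{compact} means $\omega$-compact. For a set $\mathcal G$ of objects, $\langle\mathcal G\rangle$ is the smallest full subcategory that contains $\mathcal G$ and is closed under shifts and colimits, and $\mathcal G^\perp$ is the full subcategory of all $F$ with $\operatorname{map}(G,F)=0$ for all $G\in\mathcal G$. What we need from the next lemma is not only the localization $F$ of $N$ but also control of the difference $W$.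

\begin{lemma}\label{lem:local}
Let $\mathcal D$ be a stable $\infty$-category with all colimits and $\mathcal G$ a set of $\lambda$-compact objects. Every $N\in\mathcal D$ sits in a fiber sequence $W\to N\to F$ with $W\in\langle\mathcal G\rangle$ and $F\in\mathcal G^\perp$. The assignment $N\mapsto F$ is left adjoint to the inclusion of $\mathcal G^\perp$.
\end{lemma}

\begin{proof}
Define $N_\alpha$ for $\alpha\le\lambda$ by $N_0=N$, by $N_{\alpha+1}=\operatorname{cofib}(\bigoplus G[i]\to N_\alpha)$, where the sum runs over all $G\in\mathcal G$, $i\in\mathbb Z$ and homotopy classes of maps $G[i]\to N_\alpha$, and by colimits at limit ordinals. The cofiber of $N\to N_\alpha$ lies in $\langle\mathcal G\rangle$ by induction: at a successor step it is extended by $\bigoplus G[i+1]$, and at a limit step it is the colimit of the earlier cofibers. The ordered set $\lambda$ is $\lambda$-filtered, so every map $G[i]\to N_\lambda$ factors through some $N_\alpha$ with $\alpha<\lambda$, and it becomes null in $N_{\alpha+1}$. Hence $F=N_\lambda$ lies in $\mathcal G^\perp$. For $F'\in\mathcal G^\perp$, the objects $X$ with $\operatorname{map}(X,F')=0$ contain $\mathcal G$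 and are closed under shifts and colimits, so $\operatorname{map}(W,F')=0$ and $\operatorname{map}(F,F')\simeq\operatorname{map}(N,F')$.
\end{proof}

Let $\mathrm{Fun}=\mathrm{Fun}(\mathcal C^{\mathrm{op}},D(k))$, in which limits and colimits are pointwise, and let $\mathcal D\subset\mathrm{Fun}$ be the full subcategory of functors that preserve finite products. Finite products in $D(k)$ are direct sums, so they commute with all limits and colimits; hence $\mathcal D$ is closed under limits and colimits in $\mathrm{Fun}$, and it is stable. The same holds for
\[
\mathcal D_0=\{N\in\mathcal D: N(E)=0\text{ for all }E\in\mathcal E\}.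
\]
By the Yoneda lemma, $\operatorname{map}(k\langle T\rangle,N)$ is the spectrum underlying $N(T)$. So $k\langle T\rangle$ is compact in $\mathrm{Fun}$, and $\mathcal D=\mathcal P^\perp$ for the set $\mathcal P$ of compact objects
\[
k\langle\emptyset\rangle,\qquad\operatorname{cofib}\big(k\langle T\rangle\oplus k\langle T'\rangle\to k\langle T\sqcup T'\rangle\big)\quad(T,T'\in\mathcal C).
\]
By Lemma~\ref{lem:local} the inclusion $\mathcal D\subset\mathrm{Fun}$ has a left adjoint $L^\times$, and the fiber of $N\to L^\times N$ lies in $\langle\mathcal P\rangle$.

The members of $\mathcal P$ do not vanish on $\mathcal E$: for $T=T'=*$ and $E=2$, the second one is free on the two nonconstant maps $2\to2$. The invariant $\Psi$ below is defined only for functors that vanish on $\mathcal E$. For this reason we work in $\mathcal D$ from the start and localize only at the \v{C}ech conditions. To control $L^\times$ we use stalks. For $N\in\mathrm{Fun}$ and $p\in S\in\mathcal C$ put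
\[
N_{(S,p)}=\operatorname{colim}_{C}N(C),
\]
the filtered colimit over the clopen neighborhoods $C$ of $p$ in $S$.

\begin{lemma}\label{lem:stalks}
\begin{enumerate}
\item[(a)] $N_{(S,p)}\simeq(L^\times N)_{(S,p)}$ for all $N\in\mathrm{Fun}$.
\item[(b)] If $N\in\mathcal D$ and $H_i(N_{(S,p)})=0$ for all $p\in S$, then $H_i(N(S))=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The stalk functor preserves colimits and shifts, so it suffices to show that it kills $\mathcal P$. The stalk of $k\langle T\rangle$ is the free module on the set of germs at $p$ of maps to $T$. There is no germ of a map to $\emptyset$. A map $g\colon C\to T\sqcup T'$ with $g(p)\in T$ sends the clopen neighborhood $g^{-1}(T)$ of $p$ to $T$, so the set of germs of maps to $T\sqcup T'$ is the disjoint union of the sets of germs for $T$ and for $T'$.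

(b) A class in $H_i(N(S))$ vanishes on a clopen neighborhood of each point. By compactness finitely many of these cover $S$, and they can be shrunk to a finite clopen partition, on whose parts the class vanishes. Since $H_iN$ preserves finite products, the class is zero.
\end{proof}

\subsection{The generators for \v{C}ech descent}

For a surjection $f\colon T'\to T$ in $\mathcal C$ put
\[
D_f=\operatorname{cofib}\big(|k\langle T'_\bullet\rangle|\to k\langle T\rangle\big)\in\mathrm{Fun},\qquad G_f=L^\times D_f\in\mathcal D.
\]

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] $G_f(S)$ is discrete for all $S\in\mathcal C$.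
\item[(b)] $G_f\in\mathcal D_0$.
\item[(c)] For $F\in\mathcal D$, $\operatorname{map}(G_f,F)$ is the spectrum underlying the fiber of $F(T)\to\operatorname{Tot}F(T'_\bullet)$.
\item[(d)] $G_f$ is $\aleph_1$-compact in $\mathcal D$.
\end{enumerate}
\end{lemma}

\begin{proof}
The simplicial set $\operatorname{Hom}(S,T'_\bullet)$ is the \v{C}ech nerve of the map of sets $\operatorname{Hom}(S,T')\to\operatorname{Hom}(S,T)$. It is the disjoint union, over the elements of the image $I_f(S)$, of nerves of groupoids with exactly one arrow between any two objects, so its realization is the set $I_f(S)$. Hence $D_f(S)=k[\operatorname{Hom}(S,T)]/k[I_f(S)]$ is discrete, and $D_f(E)=0$ for $E\in\mathcal E$ by projectivity. All stalks of $D_f$ are therefore discrete, and the stalks $(D_f)_{(E,p)}$ with $E\in\mathcal E$ vanish, because clopen subsets of $E$ lie in $\mathcal E$. Lemma~\ref{lem:stalks} gives (a) and (b). Part (c) follows from $\operatorname{map}(G_f,F)=\operatorname{map}(D_f,F)$ and the Yoneda lemma. For (d), colimits in $\mathcal D$ are pointwise, and $\operatorname{Tot}$ is a limit over the countable category $\Delta$, so it commutes with $\aleph_1$-filtered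 colimits.
\end{proof}

\subsection{Links and chains}

\begin{definition}\label{def:link}
A \emph{link} $(S,E,S')$ consists of $S,S'\in\mathcal C$, $E\in\mathcal E$, and maps $\alpha^+,\alpha^-\colon E\to S$ and $\gamma\colon S'\to E$ such that the square
\[
\begin{array}{ccc}
S' & \xrightarrow{\ \gamma\ } & E\\
{\scriptstyle\gamma}\downarrow\ \ & & \ \ \downarrow{\scriptstyle\alpha^+}\\
E & \xrightarrow{\ \alpha^-\ } & S
\end{array}
\]
commutes. A \emph{chain} is a sequence of links $(S_j,E_j,S_{j+1})$, $j\ge0$.
\end{definition}

The double of Section~\ref{subsec:double} gives a link $(D,E,K)$. For a link and $N\in\mathrm{Fun}$, the object of gluing data is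
\[
\operatorname{Gl}(N)=N(E)\times_{N(S')}N(E)=\operatorname{fib}\big(N(E)^2\xrightarrow{\ \gamma^*\mathrm{pr}_1-\gamma^*\mathrm{pr}_2\ }N(S')\big).
\]
It receives two maps, both natural in $N$,
\[
c_N\colon N(S)\to\operatorname{Gl}(N),\qquad\partial_N\colon N(S')[-1]\to\operatorname{Gl}(N).
\]
The map $c_N$ has components $(\alpha^+)^*,(\alpha^-)^*$ and is induced by the commutative square; the map $\partial_N$ comes from the fiber sequence $N(S')[-1]\to\operatorname{Gl}(N)\to N(E)^2$. If $N(E)=0$, then $\partial_N$ is an equivalence, and we put
\[
\delta=\partial_N^{-1}c_N\colon N(S)\to N(S')[-1].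
\]
No sheaf property of $N$ is needed for this. For a chain and a functor $N$ vanishing on $\mathcal E$ put
\[
\Psi(N)=\operatorname{colim}\big(N(S_0)\xrightarrow{\ \delta_0\ }N(S_1)[-1]\xrightarrow{\ \delta_1[-1]\ }N(S_2)[-2]\to\cdots\big).
\]
The functor $\Psi\colon\mathcal D_0\to D(k)$ is a colimit of the functors $N\mapsto N(S_j)[-j]$, so it preserves colimits and shifts, and $H_0\Psi(N)=\operatorname{colim}_jH_j(N(S_j))$.

\begin{remark}\label{rem:split}
Let $K\subset S$, $C\subset E$, $K'\subset S'$ be clopen with $(\alpha^\pm)^{-1}(K)=C$ and $\gamma^{-1}(C)=K'$. Then the link is the disjoint union of a link $(K,C,K')$ and the link of the complements. For $N\in\mathcal D$ the square obtained by applying $N$ is the product of the two corresponding squares, so $\operatorname{Gl}(N)$, $c_N$ and $\partial_N$ decompose as products.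
\end{remark}

\begin{proposition}\label{prop:detect}
Suppose that there are a chain, a functor $N\in\mathcal D_0$ and a class $\xi\in H_0(N(S_0))$ with nonzero image in $H_0\Psi(N)$. Then Theorem~\ref{thm:linear} holds.
\end{proposition}

\begin{proof}
Let $N'\in\mathcal D_0$ have discrete values. The homology of $N'(S_j)[-j]$ is concentrated in degree $-j$, so all transition maps in the definition of $\Psi(N')$ vanish on homology and $\Psi(N')=0$. By Lemma~\ref{lem:gen}(a),(b) this applies to $N'=G_f$. Let $\mathcal G$ be the set of all $G_f$, for $f$ a surjection in $\mathcal C$. The objects of $\mathcal D_0$ killed by $\Psi$ are closed under shifts and colimits in $\mathcal D$, so they contain $\langle\mathcal G\rangle$. By Lemma~\ref{lem:gen}(d) and Lemma~\ref{lem:local}, applied in $\mathcal D$, there is a fiber sequence $W\to N\to F$ in $\mathcal D$ with $W\in\langle\mathcal G\rangle$ and $F\in\mathcal G^\perp$. Then $F\in\mathcal D_0$, since $W,N\in\mathcal D_0$, and $F$ has \v{C}ech descent by Lemma~\ref{lem:gen}(c). As $\Psi(W)=0$, the map $\Psi(N)\to\Psi(F)$ is an equivalence. The image of $\xi$ in $H_0\Psi(F)$ is therefore nonzero, and by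 naturality it is the image of a class in $H_0(F(S_0))$.
\end{proof}

The hypothesis that $N$ preserves finite products cannot be dropped; see Remark~\ref{rem:products}.

\section{Suspension data}\label{sec:susp}

We now generalize the double so as to allow an ideal smaller than $\ker\varphi$.

\begin{definition}\label{def:datum}
A \emph{suspension datum} for a Boolean algebra $A$ consists of a complete Boolean algebra $B$, an ideal $\mathfrak n\subset B$, and homomorphisms $s\colon A\to B/\mathfrak n$ and $r\colon B/\mathfrak n\to A$ with $rs=\mathrm{id}_A$. We put $\varphi(b)=r([b])$ for $b\in B$ and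
\[
A^\Sigma=\{(b,b')\in B\times B:[b]=[b']\in s(A)\}.
\]
\end{definition}

The set $A^\Sigma$ is the preimage of the subalgebra $\{(s(a),s(a))\}$ of $(B/\mathfrak n)^2$, so it is a subalgebra of $B\times B$. The map $s$ is injective and $\varphi$ is surjective. If $(b,b')\in A^\Sigma$ and $[b]=[b']=s(a)$, then $\varphi(b)=\varphi(b')=a$. For a surjection $\varphi\colon B\to A$, the choice $\mathfrak n=\ker\varphi$, with $r$ the induced isomorphism and $s=r^{-1}$, gives $A^\Sigma=B\times_AB$, the double.

Assume $|B|<\kappa$, so that all spaces below lie in $\mathcal C$. Put
\[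
K=\operatorname{Spec}A,\quad K^\Sigma=\operatorname{Spec}A^\Sigma,\quad E=\operatorname{Spec}B\in\mathcal E,\quad P=\operatorname{Spec}(B/\mathfrak n)\subset E.
\]
Let $\pi\colon P\to K$ be dual to $s$ and $\sigma\colon K\to P$ dual to $r$, so $\pi$ is surjective and $\pi\sigma=\mathrm{id}_K$. Let $\gamma\colon K\to E$ be dual to $\varphi$; it is $\sigma$ followed by the inclusion $P\subset E$. Let $\alpha^+,\alpha^-\colon E\to K^\Sigma$ be dual to the two projections $A^\Sigma\to B$. Since $\varphi(b)=\varphi(b')$ on $A^\Sigma$, we have $\alpha^+\gamma=\alpha^-\gamma=:\iota$, so $(K^\Sigma,E,K)$ is a link, the \emph{link of the datum}. The map $\iota$ is a closed embedding: it is dual to $(b,b')\mapsto\varphi(b)$, which is onto because $(b,b)\in A^\Sigma$ whenever $[b]=s(a)$.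

Let $\tilde E=E\sqcup E$ and $\tilde P=P\sqcup P\subset\tilde E$. The map $\alpha=(\alpha^+,\alpha^-)\colon\tilde E\to K^\Sigma$ is surjective, being dual to $A^\Sigma\subset B\times B$, and so is $\tilde\pi=(\pi,\pi)\colon\tilde P\to K$. Moreover $\alpha|_{\tilde P}=\iota\tilde\pi$: both maps are dual to the homomorphism that sends $(b,b')$ with $[b]=[b']=s(a)$ to $(s(a),s(a))$. The next lemma says that $K^\Sigma$ is obtained from two copies of $E$ by collapsing both copies of $P$ onto $K$, and that sheaves see this.

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] $\tilde E\times_{K^\Sigma}\tilde E=\Delta_{\tilde E}\cup(\tilde P\times_K\tilde P)$ as subsets of $\tilde E\times\tilde E$.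
\item[(b)] For every sheaf of sets $G$, the map $(\alpha^*,\iota^*)\colon G(K^\Sigma)\to G(\tilde E)\times_{G(\tilde P)}G(K)$ is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion $\supset$ follows from $\alpha|_{\tilde P}=\iota\tilde\pi$. Let $t\ne t'$ in $\tilde E$ have the same image in $K^\Sigma$. For $t$ in the first copy of $E$, $\alpha(t)=\{(b,b')\in A^\Sigma:b\in t\}$; for $t$ in the second copy the condition is $b'\in t$. Suppose that $t\notin\tilde P$. By the symmetry between the copies we may assume that $t$ lies in the first copy. Then $t$ contains some $z\in\mathfrak n$. All elements $(b,0)$ with $b\in\mathfrak n$ lie in $A^\Sigma$. If $t'$ lies in the second copy, then $(z,0)$ belongs to $\alpha(t)$ and not to $\alpha(t')$. If $t'$ lies in the first copy, choose $b\in t\setminus t'$; then $(b\wedge z,0)$ belongs to $\alpha(t)$ and not to $\alpha(t')$. Both cases contradict $\alpha(t)=\alpha(t')$. So $t\in\tilde P$, and $t'\in\tilde P$ by exchanging $t$ and $t'$. Now $\iota\tilde\pi(t)=\iota\tilde\pi(t')$, and $\iota$ is injective, so $\tilde\pi(t)=\tilde\pi(t')$.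

(b) The map is injective because $\alpha$ is surjective. Let $x\in G(\tilde E)$ and $l\in G(K)$ satisfy $x|_{\tilde P}=\tilde\pi^*l$. By (a), $\Delta_{\tilde E}$ and $\tilde P\times_K\tilde P$ cover $\tilde E\times_{K^\Sigma}\tilde E$, so the equality $p_1^*x=p_2^*x$ of the pullbacks along the projections can be checked on each. On the diagonal $p_1=p_2$, and on $\tilde P\times_K\tilde P$ both sides are the pullback of $l$ along the map to $K$. Hence $x=\alpha^*g$ for some $g\in G(K^\Sigma)$. Finally $\tilde\pi^*\iota^*g=x|_{\tilde P}=\tilde\pi^*l$, and $\tilde\pi$ is surjective, so $\iota^*g=l$.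
\end{proof}

When $P\neq K$, the map $c$ of the link need not be computed by a Mayer--Vietoris sequence for $E$, $E$ and $K$. The section $\sigma$ makes up for this.

\begin{lemma}[Suspension lemma]\label{lem:susp}
Let $M$ be a sheaf of $k$-modules and $R=R\Gamma(-,M)$. For the link of a suspension datum consider
\[
c\colon H^m(K^\Sigma,M)\to H^m(\operatorname{Gl}(R)),\qquad\partial\colon H^{m-1}(K,M)\to H^m(\operatorname{Gl}(R)).
\]
\begin{enumerate}
\item[(a)] For $m\ge1$ the image of $\partial$ is contained in the image of $c$.
\item[(b)] For $m\ge2$ the map $\partial$ is injective.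
\end{enumerate}
The same holds for every shift of $R$, with the indices shifted accordingly.
\end{lemma}

\begin{proof}
(b) The kernel of $\partial$ is the image of $H^{m-1}(E,M)^2$, which vanishes for $m\ge2$.

(a) The object $\operatorname{Gl}(R)$ is represented by the complex with $I^m(E)^2\oplus I^{m-1}(K)$ in degree $m$ and differential $d(u,v,z)=(du,dv,\gamma^*u-\gamma^*v-dz)$. Since the square commutes strictly, $c(x)=((\alpha^+)^*x,(\alpha^-)^*x,0)$, and $\partial(y)=\pm(0,0,y)$ with a sign that depends only on conventions. Let $y\in I^{m-1}(K)$ be a cocycle. By Lemma~\ref{lem:cohom}(c) there is $e\in I^{m-1}(E)$ with $e|_P=\pi^*y$. Then $de|_P=\pi^*dy=0$. By Lemma~\ref{lem:glue}(b) for $G=I^m$, applied to $(de,0)\in I^m(\tilde E)$ and $0\in I^m(K)$, there is $x\in I^m(K^\Sigma)$ with $(\alpha^+)^*x=de$ and $(\alpha^-)^*x=0$. It is a cocycle because $\alpha^*dx=0$. Now $\gamma^*e=\sigma^*(e|_P)=\sigma^*\pi^*y=y$, and hence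
\[
c(x)-d(e,0,0)=(de,0,0)-(de,0,y)=(0,0,-y).
\]
So $\partial(y)=c(\pm x)$ in cohomology. Shifting $R$ changes $c$ and $\partial$ at most by signs, which affect neither statement.
\end{proof}

\section{Good Boolean algebras}\label{sec:good}

\subsection{The condition}

A family $a=(a_j)_{j\in J}$ in a Boolean algebra $A$ is the same as a continuous map from $\operatorname{Spec}A$ to the Cantor cube $2^J$, sending a point to its \emph{pattern}. The preimage of an arbitrary subset $X\subset2^J$ is rarely clopen. The condition below asks for a canonical clopen substitute $h_a(X)$. We write $a^1=a$ and $a^0=\neg a$.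

\begin{definition}\label{def:good}
Let $\lambda$ be an infinite cardinal. A Boolean algebra $A$ is \emph{$\lambda$-good} if for every family $a=(a_j)_{j\in J}$ in $A$ with $|J|<\lambda$ there is a homomorphism $h_a\colon P(2^J)\to A$ such that
\begin{enumerate}
\item[(i)] $h_a(\{f:f(j)=1\})=a_j$ for all $j\in J$;
\item[(ii)] $h_a(X)$ is the supremum in $A$ of the elements $h_a(\{f\})$, $f\in X$, for all $X\subset2^J$.
\end{enumerate}
\end{definition}

Dually, (i) says that the map $\operatorname{Spec}A\to2^J$ lifts to $\beta((2^J)_{\mathrm{disc}})$, as it would if $\operatorname{Spec}A$ were projective, and (ii) singles out one lift. Every Boolean algebra is $\omega$-good, since for finite $J$ the algebra $P(2^J)$ is free on the sets $\{f:f(j)=1\}$ and the suprema in (ii) are finite.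

\begin{lemma}\label{lem:unique}
Let $h_a$ satisfy (i) and (ii).
\begin{enumerate}
\item[(a)] $h_a(\{f\})=\inf_ja_j^{f(j)}$. In particular $h_a$ is determined by $a$.
\item[(b)] If $J'\subset J$ and $\operatorname{res}\colon2^J\to2^{J'}$ is restriction, then $h_{a|J'}(X)=h_a(\operatorname{res}^{-1}X)$ for $X\subset2^{J'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (i), $h_a(\{f\})\le h_a(\{g:g(j)=f(j)\})=a_j^{f(j)}$. Let $c\le a_j^{f(j)}$ for all $j$. For $g\ne f$ choose $j$ with $g(j)\ne f(j)$; then $h_a(\{g\})\le a_j^{g(j)}=\neg a_j^{f(j)}\le\neg c$. By (ii), $\neg h_a(\{f\})=h_a(2^J\setminus\{f\})\le\neg c$, that is, $c\le h_a(\{f\})$. Together with (ii) this determines $h_a$.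

(b) The map $X\mapsto h_a(\operatorname{res}^{-1}X)$ is a homomorphism satisfying (i) for $a|J'$. For (ii), let $u$ be an upper bound of the elements $h_a(\operatorname{res}^{-1}\{f\})$, $f\in X$. Then $u\geq h_a(\{g\})$ for all $g\in\operatorname{res}^{-1}X$, so $u\ge h_a(\operatorname{res}^{-1}X)$. Now apply (a).
\end{proof}

\begin{example}\label{ex:good}
A power set $P(Z)$ is $\lambda$-good for all $\lambda$: let $h_a(X)$ be the set of $z\in Z$ with $(1_{a_j}(z))_j\in X$. Completeness alone is not enough. In the algebra of regular open subsets of the Cantor set $2^\omega$ take $a_j=\{w:w(j)=1\}$. A lower bound of all $a_j^{f(j)}$ is an open subset of $\{f\}$, hence empty, so (ii) would give $h_a(2^\omega)=0$. This algebra is not $\aleph_1$-good.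
\end{example}

The aim of this section is Proposition~\ref{prop:datum}. Call $(\mu,\rho)$ an \emph{admissible pair} if $(\mu,\rho)=(\omega,\omega)$ or $(\mu,\rho)=(\nu^+,2^\nu)$ for an infinite cardinal $\nu$. In both cases $\mu$ is regular, $\mu\le\rho$, and $\rho^\tau\le\rho$ for every cardinal $\tau<\mu$ (in the second case because $(2^\nu)^\nu=2^\nu$).

\begin{proposition}\label{prop:datum}
Let $(\mu,\rho)$ be an admissible pair and let $A$ be $\rho^+$-good. Then $A$ has a suspension datum $(B,\mathfrak n,s,r)$ such that $|B|\le(|A|+2)^\rho$ and $A^\Sigma$ is $\mu$-good.
\end{proposition}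

So a $\nu^+$-good suspension requires a $(2^\nu)^+$-good base: each suspension costs one exponential.

\subsection{A complete algebra that is $\mu$-good}

Since $A^\Sigma\subset B\times B$ is to be $\mu$-good, $B$ should be $\mu$-good. Example~\ref{ex:good} suggests refining the topology of the Cantor cube so that fewer than $\mu$ coordinates can be fixed at once. Fix an admissible pair and a set $\Lambda$. Let $\operatorname{Fn}(\Lambda)$ be the set of partial functions $p$ from $\Lambda$ to $2$ with $|\operatorname{dom}p|<\mu$, and let $[p]=\{w\in2^\Lambda:w\supset p\}$. Two such $p,p'$ are \emph{compatible} if they agree on $\operatorname{dom}p\cap\operatorname{dom}p'$; then $[p]\cap[p']=[p\cup p']$, and otherwise $[p]\cap[p']=\emptyset$. So the nonempty sets $[p]$ form a basis of a topology on $2^\Lambda$, and they are clopen. Let $B=RO(\Lambda,\mu)$ be the complete Boolean algebra of regular open sets (those with $b=\operatorname{int}\operatorname{cl}b$): the order is inclusion, $b\wedge b'=b\cap b'$, $\neg b$ is the interior of the complement, and $\bigvee_ib_i=\operatorname{int}\operatorname{cl}\bigcup_ib_i$. Clopen sets form a subalgebra with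 the set-theoretic operations, and a union of elements of $B$ that is clopen is their supremum.

The translations $w\mapsto w+g$ permute the basic sets, so they act on $B$ by automorphisms $b\mapsto b+g$. A subset $b\subset2^\Lambda$ is \emph{supported by} $J\subset\Lambda$ if $b+g=b$ for all $g$ with $g|_J=0$; equivalently, $b$ is the preimage of a set $b_J\subset2^J$ under restriction. Then $b$ is supported by every $J'\supset J$.

A partial function with domain of size $\tau$ is the image of a map $\tau\to\Lambda\times2$. Summing over $\tau<\mu$ gives
\begin{equation}\label{eq:count}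
|\operatorname{Fn}(J)|\le\mu\cdot\rho=\rho\ \text{ if }|J|\le\rho,\qquad|\operatorname{Fn}(\Lambda)|\le\mu\cdot(|\Lambda|+2)^\rho=(|\Lambda|+2)^\rho.
\end{equation}

\begin{lemma}\label{lem:RO}
\begin{enumerate}
\item[(a)] A family $W\subset\operatorname{Fn}(\Lambda)$ of pairwise incompatible elements has size at most $\rho$.
\item[(b)] Every $b\in B$ is supported by some $J$ with $|J|\le\rho$.
\item[(c)] $|B|\le(|\Lambda|+2)^\rho$.
\item[(d)] $B$ is $\mu$-good.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We build increasing subsets $J_\eta\subset\Lambda$, $\eta<\mu$, of size at most $\rho$, with $J_0=\emptyset$ and unions at limit ordinals. Given $J_\eta$, choose for every $q\in\operatorname{Fn}(J_\eta)$ of the form $p|_{J_\eta}$ with $p\in W$ one such element $p_q\in W$, and let $J_{\eta+1}=J_\eta\cup\bigcup_q\operatorname{dom}p_q$. By \eqref{eq:count}, $|J_{\eta+1}|\le\rho\cdot\mu=\rho$. Put $J=\bigcup_\eta J_\eta$, so $|J|\le\rho$. Let $p\in W$. As $\mu$ is regular, there is $\eta$ with $\operatorname{dom}p\cap J\subset J_\eta$. Let $q=p|_{J_\eta}$. Since $\operatorname{dom}p_q\subset J$, we have $\operatorname{dom}p\cap\operatorname{dom}p_q\subset J_\eta$,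 and on $J_\eta$ both $p$ and $p_q$ restrict to $q$. So they are compatible, and $p=p_q$. Thus $W\subset\operatorname{Fn}(J)$, and \eqref{eq:count} applies.

(b), (c) Let $W$ be a maximal family of pairwise incompatible $p$ with $[p]\subset b$, and $O=\bigcup_{p\in W}[p]$. If the open set $b\setminus\operatorname{cl}O$ were nonempty, it would contain some $[p']$, and $p'$ could be added to $W$. So $O\subset b\subset\operatorname{cl}O$ and $b=\operatorname{int}\operatorname{cl}O$. The set $J=\bigcup_{p\in W}\operatorname{dom}p$ has size at most $\rho$ by (a). Translations by $g$ with $g|_J=0$ are homeomorphisms preserving $O$, hence $b$. Moreover $b$ is determined by $W$, a subset of $\operatorname{Fn}(\Lambda)$ of size at most $\rho$, and there are at most $((|\Lambda|+2)^\rho)^\rho=(|\Lambda|+2)^\rho$ such subsets.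

(d) Let $(b_j)_{j\in J}$ be a family with $|J|=\tau<\mu$, enumerated as $(b_{j_i})_{i<\tau}$, and put $c_f=\bigwedge_jb_j^{f(j)}$ for $f\in2^J$. These elements are pairwise disjoint. We claim that $\bigvee_fc_f=1$. Given $p\in\operatorname{Fn}(\Lambda)$, define $p=p_0\subset p_1\subset\cdots\subset p_\tau$ as follows. If $[p_i]\cap b_{j_i}\ne\emptyset$, choose $p_{i+1}\supset p_i$ with $[p_{i+1}]\subset b_{j_i}$; otherwise $[p_i]\subset\neg b_{j_i}$, and we put $p_{i+1}=p_i$. At limit ordinals $i\le\tau$ take unions, which lie in $\operatorname{Fn}(\Lambda)$ because $\mu$ is regular. Then $[p_\tau]\le c_f$ for the pattern $f$ of the choices made. So $\bigvee_fc_f$ meets every $[p]$; it is dense and regular open, hence equal to $1$. Put $h(X)=\bigvee_{f\in X}c_f$. It preserves joins, $h(X)\vee h(2^J\setminus X)=1$, and $h(X)\wedge h(2^J\setminus X)=0$ by distributivity. So $h$ is a homomorphism, and it satisfies (ii). The elements $h(\{f:f(j)=1\})\le b_j$ and $h(\{f:f(j)=0\})\le\neg b_j$ are complementary, which forces equality, so (i) holds.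
\end{proof}

Let $\mathcal S$ be the set of all $X\subset2^\Lambda$ that are supported by some $J$ with $|J|<\mu$. It is closed under complements and, by regularity of $\mu$, under unions of fewer than $\mu$ members. Each $X\in\mathcal S$ is the union of the sets $[f]$, $f\in X_J$, and its complement is of the same form, so $X$ is clopen. Thus $\mathcal S$ is a subalgebra of $B$.

\subsection{Proof of Proposition~\ref{prop:datum}}

Take $\Lambda=A$ with the tautological family $a=(a_t)_{t\in\Lambda}$, $a_t=t$, and let $B=RO(\Lambda,\mu)$. Lemma~\ref{lem:RO}(c) gives the bound on $|B|$.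

\emph{The homomorphism $\varphi$.} The idea is as follows. A point $x\in\operatorname{Spec}A$ has a pattern $w_x\in2^\Lambda$. Fix one ultrafilter $\mathfrak u$ on $B$ that concentrates at $0\in2^\Lambda$, and try to send $x$ to the translate of $\mathfrak u$ by $w_x$. The preimage of $\widehat b$ is $\{x:b+w_x\in\mathfrak u\}$, which need not be clopen. But it depends only on $w_x|_J$ for a support $J$ of $b$ of size at most $\rho$, and $\rho^+$-goodness provides a substitute.

The sets $[0|_J]$ with $|J|<\mu$ all contain $0$, so there is an ultrafilter $\mathfrak u$ on $B$ containing them. For $b\in B$ supported by $J$ with $|J|\le\rho$ put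
\[
\varphi(b)=h_{a|J}\big(\{f\in2^J:b+\tilde f\in\mathfrak u\}\big)\in A,
\]
where $\tilde f\in2^\Lambda$ is the extension of $f$ by $0$. Such $J$ exists by Lemma~\ref{lem:RO}(b). The value does not depend on $J$. Indeed, let $J\subset J'$ be supports and $f'\in2^{J'}$, $f=f'|_J$. Then $\tilde f'-\tilde f$ vanishes on $J$, so $b+\tilde f'=b+\tilde f$; the subset of $2^{J'}$ is the preimage of the subset of $2^J$, and Lemma~\ref{lem:unique}(b) applies. Two arbitrary supports are compared with their union. To see that $\varphi$ is a homomorphism, choose a common support $J$ of $b$ and $b'$. It also supports $\neg b$ and $b\wedge b'$, and $b\mapsto\{f:b+\tilde f\in\mathfrak u\}$ respects $\neg$ and $\wedge$ because translations are automorphisms and $\mathfrak u$ is an ultrafilter.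

\emph{Values on $\mathcal S$.} Let $X\in\mathcal S$ be supported by $J$ with $|J|<\mu$. Then $X+\tilde f$ is supported by $J$, so it contains $[0|_J]$ if it contains $0$ and is disjoint from $[0|_J]$ otherwise. Hence $X+\tilde f\in\mathfrak u$ if and only if $0\in X+\tilde f$, that is, $\tilde f\in X$, that is, $f\in X_J$. So
\begin{equation}\label{eq:phiS}
\varphi(X)=h_{a|J}(X_J).
\end{equation}
In particular $\varphi(\{w:w(t)=1\})=t$, so $\varphi(\mathcal S)=A$.

\emph{The ideal.} On $\mathcal S$ the map $\varphi$ does not involve $\mathfrak u$, and by (ii) it respects small suprema. We therefore keep only the part of $\ker\varphi$ that comes from $\mathcal S$. Let $\mathcal S_0=\mathcal S\cap\ker\varphi$ and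
\[
\mathfrak n=\{b\in B:b\subset X\text{ for some }X\in\mathcal S_0\}.
\]
This is an ideal because $\mathcal S_0$ is closed under finite unions; also $\varphi(\mathfrak n)=0$, and hence $\mathfrak n\cap\mathcal S=\mathcal S_0$. We claim that \emph{$\mathfrak n$ is closed under suprema of fewer than $\mu$ elements.} Let $b_i\subset X_i\in\mathcal S_0$ for $i<\tau<\mu$, and let $J$ with $|J|<\mu$ support all $X_i$. Then $X=\bigcup_iX_i\in\mathcal S$ is an upper bound of the $b_i$ in $B$. By \eqref{eq:phiS} and (ii), $\varphi(X)$ is the supremum of the elements $h_{a|J}(\{f\})$ with $f\in X_J$. Each such $f$ lies in some $(X_i)_J$, so $h_{a|J}(\{f\})\le\varphi(X_i)=0$. Hence $X\in\mathcal S_0$ and $\bigvee_ib_i\in\mathfrak n$.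

\emph{The datum.} The map $\varphi$ induces $r\colon B/\mathfrak n\to A$ and an isomorphism $\mathcal S/\mathcal S_0\cong A$. Composing the inverse with $\mathcal S/\mathcal S_0\to B/\mathfrak n$ gives $s\colon A\to B/\mathfrak n$ with $s(\varphi(X))=[X]$ for $X\in\mathcal S$. Then $rs(\varphi(X))=\varphi(X)$, so $rs=\mathrm{id}_A$. Since $s(A)$ is the set of classes of members of $\mathcal S$, a pair $(b,b')$ lies in $A^\Sigma$ if and only if there is $X\in\mathcal S$, a \emph{witness}, with $b\triangle X\in\mathfrak n$ and $b'\triangle X\in\mathfrak n$.

\emph{$A^\Sigma$ is $\mu$-good.} Let $(b_j,b'_j)_{j\in J}$ be a family in $A^\Sigma$ with $0<|J|<\mu$ (for $J=\emptyset$ use that every algebra is $\omega$-good) and with witnesses $X_j$. By the claim,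
\[
z=\bigvee_{j\in J}\big((b_j\triangle X_j)\vee(b'_j\triangle X_j)\big)\in\mathfrak n.
\]
For $Y\subset2^J$ let $X(Y)=\{w\in2^\Lambda:(1_{X_j}(w))_j\in Y\}$. It is supported by the union of supports of the $X_j$, so $X(Y)\in\mathcal S$. The map $Y\mapsto X(Y)$ is a homomorphism $P(2^J)\to B$ satisfying (i) for the family $(X_j)$, and it satisfies (ii) because the clopen set $X(Y)$ is the union of the sets $X(\{f\})$, $f\in Y$. By Lemma~\ref{lem:unique}(a), $X(Y)=\bigvee_{f\in Y}\bigwedge_jX_j^{f(j)}$ in $B$. Let $h,h'\colon P(2^J)\to B$ be the homomorphisms for the families $(b_j)$ and $(b'_j)$, given by Lemma~\ref{lem:RO}(d) and by the same formula. Since $b_j\triangle X_j\le z$, we have $b_j^{\epsilon}\wedge\neg z=X_j^\epsilon\wedge\neg z$ for $\epsilon\in2$. Meeting with $\neg z$ commutes with suprema and with nonempty infima, so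
\[
h(Y)\wedge\neg z=\bigvee_{f\in Y}\bigwedge_j\big(b_j^{f(j)}\wedge\neg z\big)=\bigvee_{f\in Y}\bigwedge_j\big(X_j^{f(j)}\wedge\neg z\big)=X(Y)\wedge\neg z.
\]
Thus $h(Y)\triangle X(Y)\le z$, and the same computation with $b'_j$ gives $h'(Y)\triangle X(Y)\le z$. So $H(Y)=(h(Y),h'(Y))$ lies in $A^\Sigma$, with witness $X(Y)$. The map $H$ is a homomorphism satisfying (i). It satisfies (ii) because $H(Y)$ is the supremum of the $H(\{f\})$, $f\in Y$, in the larger algebra $B\times B$ and lies in $A^\Sigma$. This proves Proposition~\ref{prop:datum}.

\section{The first spaces of the towers}\label{sec:start}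

We need profinite sets with a nonzero class in $H^1$ whose algebras are as good as we please. Power sets are good but have no higher cohomology; the convergent sequence of Example~\ref{ex:obstruction}(a) has cohomology, as we shall see, but is not the Stone space of a quotient of a complete algebra. Its analogs at larger regular cardinals have both properties. For a regular infinite cardinal $\theta$ call a subset of $\theta$ \emph{small} if it has size less than $\theta$ and \emph{cosmall} if its complement is small. Let $A_\theta\subset P(\theta)$ be the algebra of small and cosmall sets, and $K_\theta=\operatorname{Spec}A_\theta$.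

\begin{lemma}\label{lem:thetagood}
$A_\theta$ is $\theta$-good.
\end{lemma}

\begin{proof}
Let $(a_j)_{j\in J}$ be a family with $|J|<\theta$. For each $j$, the function $1_{a_j}$ is constant outside a small set, and by regularity the union $Z$ of these small sets is small. So all $\eta\in\theta\setminus Z$ have the same pattern $(1_{a_j}(\eta))_j=f_0$. The set $h(X)=\{\eta:(1_{a_j}(\eta))_j\in X\}$ is cosmall if $f_0\in X$ and small otherwise, so it lies in $A_\theta$. The map $h$ is a homomorphism with (i), and (ii) holds because $h(X)$ is the union of the sets $h(\{f\})$, $f\in X$.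
\end{proof}

\begin{lemma}\label{lem:ad}
There is a family $(C_\alpha)_{\alpha<\theta^+}$ of subsets of $\theta$ of size $\theta$ whose pairwise intersections are small.
\end{lemma}

\begin{proof}
Start with $\theta$ disjoint sets of size $\theta$. It suffices to show that a family with the stated properties and with exactly $\theta$ members can be enlarged; then one iterates $\theta^+$ times. Index the family as $(C_\zeta)_{\zeta<\theta}$. Recursively choose $\eta_\zeta\in C_\zeta$ outside $\bigcup_{\zeta'<\zeta}C_{\zeta'}$ and different from all $\eta_{\zeta'}$, $\zeta'<\zeta$. This is possible because $C_\zeta\cap\bigcup_{\zeta'<\zeta}C_{\zeta'}$ is a union of fewer than $\theta$ small sets. The set $\{\eta_\zeta:\zeta<\theta\}$ has size $\theta$ and meets $C_{\zeta'}$ only in points $\eta_\zeta$ with $\zeta\le\zeta'$, which form a small set.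
\end{proof}

\begin{proposition}\label{prop:H1}
If $\beta\theta\in\mathcal C$, there is a sheaf $M$ of $k$-modules on $\mathcal C$ with $H^1(K_\theta,M)\ne0$.
\end{proposition}

The idea is that the cover $\beta\theta\to K_\theta$ has no section, not even a section with values in finite linear combinations of points.

\begin{proof}
Let $q\colon\beta\theta\to K_\theta$ be the surjection dual to $A_\theta\subset P(\theta)$. The map $q_*\colon k[\beta\theta]\to k[K_\theta]$ is an epimorphism, since a map $S\to K_\theta$ lifts to $\beta\theta$ after pullback to the cover $S\times_{K_\theta}\beta\theta$ of $S$. Let $M=\ker q_*$ and suppose that $H^1(K_\theta,M)=0$. By the long exact sequence there is a section $w$ of $k[\beta\theta]$ over $K_\theta$ with $q_*w=[\mathrm{id}]$.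

\emph{Values of $w$.} A finite jointly surjective family of maps to the point $*$ has a nonempty member, so every covering sieve of $*$ contains the identity, and sheafification does not change the value at $*$. Hence $k[T](*)$ is the free module on the set $T$. Pulling back along $x\colon*\to K_\theta$, we obtain finite linear combinations $w(x)$ of points of $\beta\theta$ with $q_*w(x)=[x]$. For $C\subset\theta$ and a finite linear combination $v$, let $v(C)\in k$ be the sum of the coefficients of $v$ at the ultrafilters that contain $C$. The indicator function of $\widehat C\subset\beta\theta$ is a section of $\underline k$ over $\beta\theta$, so it defines a map of sheaves $k[\beta\theta]\to\underline k$, which on $*$ is $v\mapsto v(C)$. The image of $w$ is the function $x\mapsto w(x)(C)$, which is therefore locally constant on $K_\theta$.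

\emph{Fibers of $q$.} Let $\infty\in K_\theta$ be the ultrafilter of cosmall sets. Then $U=q^{-1}(\infty)$ is the set of ultrafilters on $\theta$ that contain no small set. Let $p\notin U$, say $Y\in p$ with $Y$ small, and let $q(p')=q(p)$. Since $P(Y)\subset A_\theta$, we have $Y\in p'$, and for $Z\subset\theta$ the conditions $Z\in p$, $Z\cap Y\in p$, $Z\cap Y\in p'$, $Z\in p'$ are equivalent. So $q^{-1}(q(p))=\{p\}$. Consequently, for $p\notin U$ the coefficient of $w(x)$ at $p$ is the coefficient of $[x]$ at $q(p)$. Identify $\eta\in\theta$ with the principal ultrafilters in $\beta\theta$ and in $K_\theta$. Then $w(\infty)$ is supported in $U$, and $w(\eta)=[\eta]+v(\eta)$ with $v(\eta)$ supported in $U$. Put $u(\eta)=w(\infty)-v(\eta)$, a finite linear combination of points of $U$.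

\emph{The contradiction.} The clopen sets given by cosmall sets form a neighborhood basis of $\infty$. So for each $C\subset\theta$ there is a small set $Y_C$ with $w(\eta)(C)=w(\infty)(C)$ for $\eta\in\theta\setminus Y_C$, that is,
\[
u(\eta)(C)=1_C(\eta)\qquad(\eta\in\theta\setminus Y_C).
\]
Take the family of Lemma~\ref{lem:ad} and choose $\eta_\alpha\in C_\alpha\setminus Y_{C_\alpha}$. Then $u(\eta_\alpha)(C_\alpha)=1$, and $1\ne0$ in $k$. Since $\theta^+$ is not a union of $\theta$ finite sets, some $\eta\in\theta$ equals $\eta_\alpha$ for infinitely many $\alpha$. For each of these, some $p$ in the support of $u(\eta)$ contains $C_\alpha$. The support is finite, so some $p\in U$ contains $C_\alpha$ and $C_{\alpha'}$ with $\alpha\ne\alpha'$, and hence the small set $C_\alpha\cap C_{\alpha'}$. This contradicts $p\in U$.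
\end{proof}

\section{Proof of Theorem~\ref{thm:linear}}\label{sec:assembly}

Let $\mu_0=\omega$, $\mu_{j+1}=\beth_j^+$ and $\rho_j=\beth_j$. Each $(\mu_j,\rho_j)$ is an admissible pair, and $\rho_j^+=\mu_{j+1}$. Proposition~\ref{prop:datum} thus turns a $\mu_{j+1}$-good algebra into a $\mu_j$-good one. Starting from a $\mu_n$-good algebra we can suspend $n$ times. A chain, however, is infinite, and it runs from the last suspension back toward the starting space. We therefore build a tower for every $n$ and place the towers side by side.

\subsection{The towers}

Fix $n\ge1$ and let $A_{n,n}=A_{\mu_n}$, which is $\mu_n$-good by Lemma~\ref{lem:thetagood}. For $j=n-1,\dots,0$, apply Proposition~\ref{prop:datum} with the pair $(\mu_j,\rho_j)$ to the $\mu_{j+1}$-good algebra $A_{n,j+1}$. This gives a suspension datum with complete algebra $B_{n,j}$ and homomorphism $\varphi_{n,j}\colon B_{n,j}\to A_{n,j+1}$, and the $\mu_j$-good algebra $A_{n,j}=(A_{n,j+1})^\Sigma\subset B_{n,j}\times B_{n,j}$. Put $K_{n,j}=\operatorname{Spec}A_{n,j}$ and $E_{n,j}=\operatorname{Spec}B_{n,j}$.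

All these algebras have size at most $\beth_n$. Indeed, $\mu_n\le\beth_n$, and a small subset of $\mu_n$ has size at most $\beth_{n-1}$, so $|A_{n,n}|\le\beth_n^{\beth_{n-1}}=2^{\beth_{n-1}\cdot\beth_{n-1}}=\beth_n$. If $|A_{n,j+1}|\le\beth_n$ and $j\le n-1$, then $|B_{n,j}|\le\beth_n^{\beth_j}=\beth_n$ and $|A_{n,j}|\le|B_{n,j}|^2\le\beth_n$. So the links $(K_{n,j},E_{n,j},K_{n,j+1})$ of the data lie in $\mathcal C$, and so does $\beta\mu_n$.

By Proposition~\ref{prop:H1} choose a sheaf $M_n$ and a class $0\ne x_{n,n}\in H^1(K_{n,n},M_n)$. We shift so that the class at the end of every tower has degree $0$: let $R_n=R\Gamma(-,M_n)[n+1]$, which lies in $\mathcal D$ by Lemma~\ref{lem:cohom}(a) and satisfies $H_i(R_n(S))=H^{n+1-i}(S,M_n)$. Then $x_{n,n}\in H_n(R_n(K_{n,n}))$. By Lemma~\ref{lem:susp}(a) choose, for $j=n-1,\dots,0$, classes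
\begin{equation}\label{eq:tower}
x_{n,j}\in H_j(R_n(K_{n,j}))=H^{n+1-j}(K_{n,j},M_n)\quad\text{with}\quad c(x_{n,j})=\partial(x_{n,j+1}).
\end{equation}
The cohomological degree is $m=n+1-j\ge2$, so $\partial$ is injective by Lemma~\ref{lem:susp}(b), and by descending induction all $x_{n,j}$ are nonzero.

\subsection{The chain}

An infinite disjoint union of profinite sets is not profinite, so we compactify it by taking the Stone space of the product of the algebras. For $j\ge0$ let
\[
S_j=\operatorname{Spec}\prod_{n>j}A_{n,j},\qquad E_j=\operatorname{Spec}\prod_{n>j}B_{n,j}.
\]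
The products have size at most $\beth_\omega^{\,\omega}\le\beth_{\omega+1}$, so the spaces have size at most $\beth_{\omega+2}$, which is less than $\kappa$ because $\kappa>\beth_\omega$ is a strong limit. A product of complete Boolean algebras is complete, so $E_j\in\mathcal E$. Let $\alpha_j^\pm\colon E_j\to S_j$ be dual to the product of the first, respectively second, projections $A_{n,j}\to B_{n,j}$, and let $\gamma_j\colon S_{j+1}\to E_j$ be dual to $(b_n)_{n>j}\mapsto(\varphi_{n,j}(b_n))_{n>j+1}$. The relation $\alpha_j^+\gamma_j=\alpha_j^-\gamma_j$ holds factor by factor, so this is a chain.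

In each product, the element $1_n$ with entry $1$ in place $n$ and $0$ elsewhere defines a clopen subset, which is the Stone space of the $n$-th factor. For $n>j+1$ the homomorphisms dual to $\alpha_j^\pm$ and $\gamma_j$ send $1_n$ to $1_n$. So Remark~\ref{rem:split} applies to $K_{n,j}\subset S_j$, $E_{n,j}\subset E_j$, $K_{n,j+1}\subset S_{j+1}$, and the first summand is the link of the $n$-th tower. For $n>j$ let $\bar x_{n,j}\in H_j(R_n(S_j))$ be the class that restricts to $x_{n,j}$ on $K_{n,j}$ and to $0$ on the complement; it is nonzero. By \eqref{eq:tower} and Remark~\ref{rem:split},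
\begin{equation}\label{eq:chain}
c_{R_n}(\bar x_{n,j})=\partial_{R_n}(\bar x_{n,j+1})\qquad(n>j+1)
\end{equation}
for the link $(S_j,E_j,S_{j+1})$.

\subsection{Product modulo sum}

The $R_n$ do not vanish on $\mathcal E$, and each carries compatible classes only along a finite part of the chain. Both defects concern finitely many $n$ at a time, so both disappear in
\[
N=\operatorname{cofib}\Big(\bigoplus_{n\ge1}R_n\to\prod_{n\ge1}R_n\Big)\in\mathcal D.
\]
The map from the sum to the product is injective on homology, so the long exact sequence gives
\[
H_i(N(S))=\prod_nH^{n+1-i}(S,M_n)\Big/\bigoplus_nH^{n+1-i}(S,M_n).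
\]
For $E\in\mathcal E$ and fixed $i$, only the factor with $n+1-i=0$ can be nonzero, by Lemma~\ref{lem:cohom}(b). So $N(E)=0$ and $N\in\mathcal D_0$.

Let $\xi_j\in H_j(N(S_j))$ be the class of the family with entries $\bar x_{n,j}$ for $n>j$ and $0$ for $n\le j$. It is nonzero, because infinitely many entries are nonzero. We claim that
\[
H_j(\delta_j)\colon H_j(N(S_j))\to H_j(N(S_{j+1})[-1])=H_{j+1}(N(S_{j+1}))
\]
sends $\xi_j$ to $\xi_{j+1}$. Let $\Pi=\prod_nR_n$. Let $x\in H_j(\Pi(S_j))$ and $y\in H_{j+1}(\Pi(S_{j+1}))$ be the families with entries $\bar x_{n,j}$ and $\bar x_{n,j+1}$ for $n>j+1$, and $0$ for $n\le j+1$. The image of $y$ in $N$ is $\xi_{j+1}$, and the image of $x$ is $\xi_j$, since one entry does not matter. The construction $\operatorname{Gl}$ is a limit, so $\operatorname{Gl}(\Pi)=\prod_n\operatorname{Gl}(R_n)$, and $c_\Pi,\partial_\Pi$ are the products of the maps for the $R_n$. As homology commutes with products, \eqref{eq:chain} gives $c_\Pi(x)=\partial_\Pi(y)$. By naturality along $\Pi\to N$ we get $c_N(\xi_j)=\partial_N(\xi_{j+1})$, which is the claim since $\delta_j=\partial_N^{-1}c_N$.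

Thus the image of $\xi_0$ at the $j$-th stage of $H_0\Psi(N)=\operatorname{colim}_jH_j(N(S_j))$ is $\xi_j\neq0$ for every $j$, and so $\xi_0$ has nonzero image in the colimit. Proposition~\ref{prop:detect} now gives Theorem~\ref{thm:linear}, and with it Theorem~\ref{thm:anima}.

\subsection{Two remarks on the hypotheses}

\begin{remark}\label{rem:kappa}
The spaces of the $n$-th tower have size at most $\beth_{n+1}$. The hypothesis $\kappa>\beth_\omega$ is used to place $S_j$ and $E_j$ in $\mathcal C$, and this chain needs it: the maps $\iota$ embed $K_{\mu_n}$ in $K_{n,0}\subset S_0$, and $K_{\mu_n}$ has at least $\mu_n>\beth_{n-1}$ points, so $|S_0|\ge\beth_\omega$.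
\end{remark}

\begin{remark}\label{rem:products}
For functors that vanish on $\mathcal E$ but do not preserve finite products, $\Psi$ does not detect surviving classes. Let $Q(S)$ be the quotient of $k[\operatorname{Hom}(S,2)]$ by the span of the constant maps; it is free on the nonconstant maps. With $N$ and the chain as above, let $N'(S)=N(S)\otimes_kQ(S)$, a direct sum of copies of $N(S)$. Then $N'$ vanishes on $\mathcal E$. Its stalks are $N_{(S,p)}\otimes_kQ_{(S,p)}=0$, because a map to $2$ is constant near each point. So $L^\times N'=0$ by Lemma~\ref{lem:stalks}, and every map from $N'$ to an object of $\mathcal D$ is null. On the other hand, let $q_j\colon S_j\to2$ and $q'_j\colon E_j\to2$ be the indicator functions of the clopen sets given by the elements with entry $1$ for even $n$ and $0$ for odd $n$. They are nonconstant, and $q_j\alpha_j^\pm=q'_j$, $q'_j\gamma_j=q_{j+1}$. Tensoring with these elements maps the square of $N$ on the $j$-th link to that of $N'$, so $\delta_j$ sends $\xi_j\otimes q_j$ to $\xi_{j+1}\otimes q_{j+1}$. These classes are nonzero, and hence $\Psi(N')\ne0$.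
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lurie}
Lurie, \emph{SAG} (Spectral Algebraic Geometry), Proposition~A.3.3.1.

\bibitem{Scholze}
Peter Scholze, \emph{Six-Functor Formalisms}, arXiv:2510.26269 (2025).

\end{thebibliography}
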